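\title{Generic length functions detect the rank of a free group}

\begin{abstract}
A length function $\ell$ on a countable group $G$ turns $G$ into a first-order structure with one predicate for each sphere $\{g:\ell(g)=i\}$. If $G$ is mixed identity free, the sentences that hold for a comeager set of length functions form a complete theory $T(G)$. We show that $T(G)$ is not determined by the elementary theory of $G$: it decides whether $G$ is generated by $r$ elements, so non-abelian free groups of different countable ranks have different theories $T$, although they are elementarily equivalent. This answers a question of Jarnevic, Osin and Oyakawa. We also show that $T(G)$ is determined by the weak second-order theory of $G$, that the converse holds for locally $k$-generated groups, and that $T(G)$ determines a finitely generated group with arithmetical word problem up to isomorphism among countable mixed identity free groups.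
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and its elements are called \emph{numbers}.

\subsection*{Generic length functions}
A \emph{length function} on a group $G$ is a map $\ell\colon G\to\mathbb N$ such that, for all $g,h\in G$,
\[
\ell(g)=0\iff g=1,\qquad \ell(g^{-1})=\ell(g),\qquad \ell(gh)\le \ell(g)+\ell(h).
\]
Equivalently, $d(g,h)=\ell(g^{-1}h)$ is a left-invariant metric with integer values. The word length with respect to a generating set, finite or infinite, is the basic example. Let $G$ be countable and let $L(G)$ be the set of all length functions on $G$ with the topology of pointwise convergence. Each instance of the axioms involves finitely many values of $\ell$, so $L(G)$ is a closed subset of $\mathbb N^G$ and hence a Polish space. A property holds for a \emph{generic} length function if it holds on a comeager subset of $L(G)$.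

Let $\langle t\rangle$ be an infinite cyclic group. For $w\in G*\langle t\rangle$ and $y\in G$, let $w(y)\in G$ be the image of $w$ under the homomorphism $G*\langle t\rangle\to G$ that is the identity on $G$ and sends $t$ to $y$. A non-trivial $w$ with $w(y)=1$ for all $y\in G$ is a \emph{non-trivial mixed identity} of $G$, and $G$ is \emph{mixed identity free} (MIF) if it has none. A group of finite exponent $e$ has the mixed identity $t^e$, so an MIF group is infinite and the orders of its elements are unbounded. A group with a central element $c\ne1$ has the mixed identity $[t,c]=tct^{-1}c^{-1}$. Non-abelian free groups are MIF (Example~\ref{ex:free}).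

Consider the signature $\{\cdot,L_0,L_1,L_2,\dots\}$ with a binary operation and unary predicates $L_i$. To $\ell\in L(G)$ we associate the structure $G_\ell$ on the set $G$ in which $\cdot$ is the group multiplication and $L_i=\{g:\ell(g)=i\}$. For a first-order sentence $\sigma$ in this signature put $\mathrm{Mod}(\sigma)=\{\ell\in L(G):G_\ell\models\sigma\}$, and let
\[
T(G)=\{\sigma:\mathrm{Mod}(\sigma)\text{ is comeager in }L(G)\}.
\]
It is known that for a countable MIF group $G$ every set $\mathrm{Mod}(\sigma)$ is meager or comeager; we recall a short proof in Remark~\ref{rem:zeroone}. Thus $T(G)$ is a complete theory, the common elementary theory of the structures $G_\ell$ for $\ell$ in a comeager set. Some hypothesis on $G$ is needed for this: if the center of $G$ is $\{1,c\}$ with $c\neq 1$, the sentence ``the non-trivial central element lies in $L_1$'' defines the clopen set $\{\ell:\ell(c)=1\}$, which contains the length function equal to $1$ on $G\setminus\{1\}$ and misses the one equal to $2$ there.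

\subsection*{The problem}
Write $G\equiv H$ if the groups $G$ and $H$ satisfy the same first-order sentences in the signature $\{\cdot\}$. For such a sentence $\sigma$ the set $\mathrm{Mod}(\sigma)$ is empty or all of $L(G)$, so $T(G)=T(H)$ implies $G\equiv H$. The converse is the following question from \cite{JOO}.

\medskip\noindent\textbf{Problem.} \emph{Let $G$ and $H$ be countable MIF groups. Does $G\equiv H$ imply $T(G)=T(H)$? What if $G$ and $H$ are non-abelian free groups of countable rank?}

\medskip
There are reasons to guess ``yes''. A generic length function is chosen with no reference to any feature of $G$, so it seems to carry no information. A sentence mentions only finitely many predicates $L_0,\dots,L_N$, and these do not change when $\ell$ is replaced by the bounded length function $\min(\ell,N+1)$, so a sentence seems unable to speak about large lengths. And for existential sentences the guess is correct: whether such a sentence lies in $T(G)$ depends only on the elementary theory of $G$ (Remark~\ref{rem:existential}).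

\subsection*{Results}
The answer is ``no'' in both cases.

\begin{theorem}\label{thm:A}
For each $r\ge1$ there is a sentence $\sigma_r$ in the signature $\{\cdot,L_0,L_1,\dots\}$ such that for every countable MIF group $G$: if $G$ is generated by at most $r$ elements, then $\sigma_r\in T(G)$; otherwise $\neg\sigma_r\in T(G)$.
\end{theorem}

Let $F_m$ be the free group of rank $m$, with $F_\omega$ of countably infinite rank.

\begin{corollary}\label{cor:free}
If $m\ne n$ in $\{2,3,\dots,\omega\}$, then $F_m\equiv F_n$ but $T(F_m)\ne T(F_n)$.
\end{corollary}

The next two theorems measure how much more than the elementary theory $T(G)$ contains. Let $HF(G)$ be the structure of hereditarily finite sets over $G$. Its universe is $\bigcup_n V_n$, where $V_0=G$ and $V_{n+1}$ is the union of $G$ with the set of all finite subsets of $V_n$; elements of $G$ are \emph{urelements}, that is, they are not sets and have no members. Its relations are $\in$, the predicate ``is in $G$'', and the graph of multiplication on $G$. The elementary theory $W(G)$ of $HF(G)$ is the \emph{weak second-order theory} of $G$: one may quantify over elements of $G$, finite sets of elements, finite sets of these,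 and so on. A group is \emph{locally $k$-generated} if every finite subset lies in a subgroup generated by at most $k$ elements; a $k$-generated group is an example.

\begin{theorem}\label{thm:B}
Let $G$ and $H$ be countable MIF groups.
\begin{enumerate}
\item[(1)] If $W(G)=W(H)$, then $T(G)=T(H)$.
\item[(2)] If $G$ is locally $k$-generated for some $k$ (for example, finitely generated), then $T(G)=T(H)$ if and only if $W(G)=W(H)$.
\end{enumerate}
\end{theorem}

A relation on $\mathbb N$ is \emph{arithmetical} if it is definable in $(\mathbb N,+,\times)$; computable and recursively enumerable relations are arithmetical. For each $k$ fix a computable enumeration $w_0,w_1,\dots$ of all words in $X_1^{\pm1},\dots,X_k^{\pm1}$. A group generated by a tuple $\bar a=(a_1,\dots,a_k)$ has \emph{arithmetical word problem} if $\{m:w_m(\bar a)=1\}$ is arithmetical. This does not depend on $\bar a$, because rewriting words from one finite generating tuple into another is computable.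

\begin{theorem}\label{thm:C}
Let $G$ be a countable MIF group.
\begin{enumerate}
\item[(1)] If $G$ is finitely generated with arithmetical word problem (for example, recursively presented), then for every countable MIF group $H$ we have $T(G)=T(H)$ if and only if $G\cong H$.
\item[(2)] If $G$ is finitely generated or torsion, there is a countable MIF group $H\equiv G$ with $T(H)\ne T(G)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} shows the main idea on a small case. Sections~\ref{sec:conditions} and~\ref{sec:rich} isolate two generic properties of length functions; after that, genericity is used only through them, except in the proof of Theorem~\ref{thm:B}(1). A reader who wants only the answer to the Problem can stop after Section~\ref{sec:wordlength}.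

\section{The idea: word length as a supremum}\label{sec:idea}

For a tuple $\bar a=(a_1,\dots,a_k)$ in $G$ and $x\in G$, let $|x|_{\bar a}\in\mathbb N\cup\{\infty\}$ be the least length of a word in $a_1^{\pm1},\dots,a_k^{\pm1}$ representing $x$; it is $\infty$ exactly when $x\notin\langle\bar a\rangle$. The tuple $\bar a$ generates $G$ if and only if for every $x$ there is a number $n$ with $|x|_{\bar a}\le n$. For a fixed $n$ the inequality $|x|_{\bar a}\le n$ is a first-order formula; the obstacle is the quantifier over $n$. We remove it in three steps.

\emph{First, word length is a supremum of length functions:}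
\begin{equation}\label{eq:sup}
|x|_{\bar a}=\sup\{\mu(x):\mu\in L(G),\ \mu(a_i)\le1\text{ for }i=1,\dots,k\}.
\end{equation}
The inequality $\ge$ is the triangle inequality. Conversely, if $n<|x|_{\bar a}$, then $\mu=\min(|\cdot|_{\bar a},n+1)$ is a length function with $\mu(a_i)\le1$ and $\mu(x)=n+1$. In the free group $F(a,b)$, for instance, $\mu(a)\le1$ forces $\mu(a^3)\le3$ and puts no bound on $\mu(b)$; this is how \eqref{eq:sup} sees that $a^3\in\langle a\rangle$ and $b\notin\langle a\rangle$.

\emph{Second, the quantifier over $\mu$ becomes a quantifier over $G$.} For $y\in G$ let $\ell^y(x)=\ell(yxy^{-1})$; this is again a length function. We will see that for a generic $\ell$ the conjugates $\ell^y$ imitate every length function on every finite set. Then $\mu$ in \eqref{eq:sup} may be replaced by $\ell^y$, and the supremum is taken over $y\in G$. The point to prove is density: whatever finitely many values of $\ell$ have been prescribed, there is still room to prescribe values on a conjugate of a given finite set.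

Here is a small case. Let $G=F(a,b)$. Suppose that $\ell(a)=3$ and $\ell(b)=1$ have been prescribed, and we want the opposite pattern on a conjugate: $\ell(yay^{-1})=1$ and $\ell(yby^{-1})=3$. Put $c=yay^{-1}$, and define $\ell(g)$ as the minimum of $3$ and $|g|_{(b,c)}$. Then $\ell(b)=\ell(c)=1$, and we need that neither $a$ nor $yby^{-1}$ is a product of at most two letters from $b^{\pm1},c^{\pm1}$. Pass to the abelianization $\mathbb Z^2$, where $a,c\mapsto(1,0)$ and $b,yby^{-1}\mapsto(0,1)$. A product of zero or two letters has even coordinate sum, so only single letters matter, and the only possible coincidences are $a=c$ and $yby^{-1}=b$. Thus $y$ has to satisfy $[y,a]\ne1$ and $[y,b]\ne1$, and $y=ab$ does. In general one meets a longer finite list of non-trivial elements $r\in G*\langle t\rangle$, here $[t,a]$ and $[t,b]$, and needs one $y$ with $r(y)\ne1$ for all of them. This is what MIF provides. So the method is to build the desired length function on $G*\langle t\rangle$, where $t$ satisfies no relations, and then to substitute for $t$ an element of $G$ that satisfies no short relations.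

\emph{Third, the quantifier over $n$ becomes a quantifier over $G$.} A generic $\ell$ takes all values, so ``there is $n$'' can be read as ``there is $h\in G$'' with $n=\ell(h)$. For this the relation $\ell(x)\le\ell(h)$ must be expressed by a single formula, which can mention only finitely many $L_i$. It turns out that $L_1$ suffices. For every $\ell$, if $z\in L_1xL_1$ then $|\ell(x)-\ell(z)|\le2$; for a generic $\ell$ the converse holds, so the definable set $L_1xL_1$ determines $\ell(x)$.

\section{Conditions and substitution}\label{sec:conditions}

\subsection*{Baire category}
We use two textbook facts about a Polish space $X$. First, a set that is comeager in a non-empty open set $U\subseteq X$ is dense in $U$; in particular two such sets intersect. Second, Borel sets have the Baire property, that is, differ from an open set by a meager set; hence a Borel set that is not meager in an open set $U$ is comeager in some non-empty open subset of $U$.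

Let $G$ be countable. The definition of $\mathrm{Mod}(\sigma)$ makes sense for sentences $\sigma$ with parameters from $G$, and \emph{every $\mathrm{Mod}(\sigma)$ is Borel}: for atomic $\sigma$ it depends on at most one value of $\ell$ and is clopen, connectives are Boolean operations, and $\mathrm{Mod}(\forall x\,\sigma(x))=\bigcap_{g\in G}\mathrm{Mod}(\sigma(g))$ is a countable intersection.

\subsection*{Conditions}
A \emph{condition} on $G$ is a function $p\colon A\to\mathbb N$ on a finite set $A=\operatorname{dom}p\subseteq G$ that extends to a length function. The sets $U_p=\{\ell\in L(G):\ell|_A=p\}$ are non-empty and clopen, and they form a countable base of $L(G)$.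

We build length functions in two ways. If $N\ge1$, then any symmetric function $G\setminus\{1\}\to[N,2N]$, extended by $0$ at $1$, is a length function, since $2N\le N+N$; we call it a \emph{flat} length function. More generally, take a symmetric generating set of non-trivial elements, called \emph{letters}, with weights in $\{1,2,\dots\}$ that are equal on a letter and its inverse; an element may occur several times with different weights. The \emph{weighted word length} of $g$ is the least total weight of a word in these letters representing $g$. It is a length function, because a non-trivial element needs a non-empty word.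

\begin{lemma}\label{lem:condition}
Let $A\subseteq G$ be finite. A function $p\colon A\to\mathbb N$ is a condition if and only if $p(a)\ge1$ for all $a\in A\setminus\{1\}$, and $p(a)\le\sum_{i=1}^k p(b_i)$ whenever $a=b_1^{\varepsilon_1}\cdots b_k^{\varepsilon_k}$ with $k\ge0$, $a,b_i\in A$, $\varepsilon_i=\pm1$.
\end{lemma}

\begin{proof}
Necessity follows from the axioms. For sufficiency, let $N\geq 1$ exceed all values of $p$, and let $\ell$ be the weighted word length with letters $b^{\pm1}$ of weight $p(b)$ for $b\in A\setminus\{1\}$, and every $g\ne1$ as a letter of weight $N$. If $1\in A$, the case $k=0$ gives $p(1)=0=\ell(1)$. For $a\in A\setminus\{1\}$ we have $\ell(a)\le p(a)$, and a word for $a$ of weight less than $p(a)$ would use no letter of weight $N$, contradicting the hypothesis. So $\ell|_A=p$.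
\end{proof}

\subsection*{Normal forms}
Put $\Gamma=G*\langle t\rangle$. Every element of $\Gamma$ is uniquely a product of non-trivial \emph{syllables} taken alternately from $G$ and $\langle t\rangle$; this is its normal form. In particular, the elements of $\Gamma\setminus G$ are exactly the products
\begin{equation}\label{eq:nf}
g_0t^{k_1}g_1\cdots t^{k_n}g_n,\qquad n\ge1,\quad k_i\ne0,\quad g_i\in G,\quad g_i\ne1\text{ for }0<i<n.
\end{equation}
An element $g\in G\setminus\{1\}$ is never a mixed identity, since $g(y)=g$. So $G$ is MIF if and only if no product \eqref{eq:nf} vanishes under all substitutions.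

\begin{example}\label{ex:free}
Let $F$ be a free group with a basis containing $a\ne b$. For $g\ne1$ and all large $L$, the reduced form of $a^{-L}ga^L$ begins and ends with $a^{\pm1}$: if $g\in\langle a\rangle$ it is $g$, and otherwise $g=a^pg'a^q$ with $g'$ non-trivial, beginning and ending with letters other than $a^{\pm1}$, and $a^{-L}ga^L=a^{p-L}g'a^{q+L}$. Given $w$ as in \eqref{eq:nf}, take $y=a^Lba^{-L}$ and $h_i=a^{-L}g_ia^L$. Then $w(y)=1$ means
\[
b^{k_1}h_1b^{k_2}\cdots h_{n-1}b^{k_n}=a^{-L}(g_ng_0)^{-1}a^L .
\]
For large $L$ the left side is a reduced word beginning with $b^{\pm1}$, while the right side is trivial or begins with $a^{\pm1}$. So $w(y)\ne1$, and $F$ is MIF.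
\end{example}

\subsection*{Substitution}
The definition of MIF gives a substitution that keeps one element of $\Gamma$ non-trivial. We need to keep finitely many, and we combine them into one by commutators.

\begin{lemma}\label{lem:avoid}
Let $G$ be MIF. For non-trivial $r_1,\dots,r_m\in\Gamma$ there is $y\in G$ with $r_i(y)\ne1$ for all $i$.
\end{lemma}

\begin{proof}
We first show that for non-trivial $u,v\in\Gamma$ there is $x\in\Gamma$ with $[xux^{-1},v]\ne1$. There is $g\in G$ such that the normal form of $u'=gug^{-1}$ begins and ends with a syllable from $G$: if $u\in G$ any $g$ works, and if $u$ has the form \eqref{eq:nf} we take $g\notin\{g_0^{-1},g_n\}$, which is possible because $G$ is infinite. With the roles of the factors exchanged, there is $j$ such that $v'=t^jvt^{-j}$ begins and ends with a syllable from $\langle t\rangle$. The products $u'v'$ and $v'u'$ of normal forms are then normal forms as written, and they begin with syllables from different factors. So $[u',v']\ne1$, and conjugating by $t^{-j}$ gives the claim with $x=t^{-j}g$.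

Put $u_1=r_1$ and choose $x_j$ with $u_{j+1}=[x_ju_jx_j^{-1},r_{j+1}]\ne1$. Since $G$ is MIF, there is $y$ with $u_m(y)\ne1$. A commutator with a trivial entry is trivial, so $u_{j+1}(y)\neq1$ implies $u_j(y)\ne1$ and $r_{j+1}(y)\ne1$. By downward induction all $r_i(y)$ are non-trivial.
\end{proof}

\begin{lemma}[Substitution]\label{lem:subst}
Let $G$ be MIF, let $\lambda$ be a length function on $\Gamma$, and let $Q\subseteq\Gamma$ be finite. There are $y\in G$ and $\ell\in L(G)$ with $\ell(w(y))=\lambda(w)$ for all $w\in Q$.
\end{lemma}

\begin{proof}
Let $M\ge1$ bound $\lambda$ on $Q$. By Lemma~\ref{lem:condition} only relations with fewer than $M$ non-trivial factors can be an obstruction, so let $R$ be the finite set of all elements $w^{-1}w_1^{\varepsilon_1}\cdots w_k^{\varepsilon_k}$ with $w,w_i\in Q\cup\{1\}$, $\varepsilon_i=\pm1$, $k\le M$. By Lemma~\ref{lem:avoid} choose $y$ with $r(y)\ne1$ for all $r\in R\setminus\{1\}$. Elements $w^{-1}w_1$ lie in $R$, so $w\mapsto w(y)$ is injective on $Q\cup\{1\}$. Hence $p(w(y))=\lambda(w)$ defines a function on $A=\{w(y):w\in Q\}$, and $p(w(y))\ge1$ if $w(y)\ne1$. Suppose that $w(y)=\prod_iw_i(y)^{\varepsilon_i}$ with $w,w_i\in Q$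 and $\sum_i\lambda(w_i)<\lambda(w)\le M$. After deleting the factors with $w_i=1$, fewer than $M$ remain, so $r=w^{-1}\prod_iw_i^{\varepsilon_i}$ lies in $R$. As $r(y)=1$, we get $r=1$, whence $\lambda(w)\le\sum_i\lambda(w_i)$, a contradiction. By Lemma~\ref{lem:condition}, $p$ extends to a length function $\ell$.
\end{proof}

\section{Rich length functions}\label{sec:rich}

Four numbers satisfy the \emph{quadrilateral inequality} if each is at most the sum of the other three. If $z=uxv$ in $G$, then each of $u,x,v,z$ is a product of the other three or their inverses, so $\ell(u),\ell(x),\ell(v),\ell(z)$ satisfy the quadrilateral inequality. Property (Q) below says that this is the only obstruction to such a factorization. Property (U) is the imitation property of Section~\ref{sec:idea}.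

We call $\ell\in L(G)$ \emph{rich} if the following hold.
\begin{enumerate}
\item[(Q)] For all $x,z\in G$ and $m,n\ge1$ such that $\ell(x),\ell(z),m,n$ satisfy the quadrilateral inequality, there are $u,v\in G$ with $z=uxv$, $\ell(u)=m$, $\ell(v)=n$.
\item[(U)] For every condition $q$ on $G$ there is $y\in G$ with $\ell(yxy^{-1})=q(x)$ for all $x\in\operatorname{dom}q$.
\end{enumerate}

\begin{proposition}\label{prop:rich}
For a countable MIF group $G$, the set of rich length functions is comeager in $L(G)$.
\end{proposition}

Without MIF this can fail completely: in a non-trivial abelian group, (U) would require both $\ell(x)=1$ and $\ell(x)=2$ for $x\ne1$. By Lemma~\ref{lem:subst}, the proof reduces to two constructions on $\Gamma$, which work for every group $G$.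

\subsection*{Adding a quadrilateral}
For (Q) we let $t$ play the role of $u$, so that $s=x^{-1}t^{-1}z$ plays the role of $v$, and we declare $t$ and $s$ to be letters of weights $m$ and $n$. The danger is that the relation $z=txs$ creates shortcuts that shorten elements of $G$, or $t$, or $s$. The four quadrilateral inequalities exclude exactly these.

\begin{lemma}\label{lem:quad}
Let $\ell_0\in L(G)$, $x,z\in G$, $m,n\ge1$, and suppose that $\ell_0(x),\ell_0(z),m,n$ satisfy the quadrilateral inequality. Put $s=x^{-1}t^{-1}z$. There is a length function $\lambda$ on $\Gamma$ with $\lambda|_G=\ell_0$, $\lambda(t)=m$ and $\lambda(s)=n$.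
\end{lemma}

\begin{proof}
Let $\lambda$ be the weighted word length with \emph{$G$-letters} $g\in G\setminus\{1\}$ of weight $\ell_0(g)$, letters $t^{\pm1}$ of weight $m$ and letters $s^{\pm1}$ of weight $n$. Then $\lambda\le\ell_0$ on $G$, $\lambda(t)\le m$, $\lambda(s)\le n$, and we must prove the reverse inequalities. Note that a string of $G$-letters with product $u$ has weight at least $\ell_0(u)$.

Call $t^{\pm1},s^{\pm1}$ the \emph{$t$-letters}. Each contains one occurrence of $t^{\pm1}$: the letters $t$ and $s^{-1}=z^{-1}tx$ have sign $+$, and $t^{-1}$ and $s=x^{-1}t^{-1}z$ have sign $-$. Expanding $s^{\pm1}$ and multiplying out in $G$, we attach to a word with $k$ $t$-letters an expression $g_0t^{\varepsilon_1}g_1\cdots t^{\varepsilon_k}g_k$ with $g_i\in G$, $\varepsilon_i=\pm1$. A \emph{pinch} is an index $1\le i<k$ with $g_i=1$ and $\varepsilon_{i+1}=-\varepsilon_i$. An expression without pinches is determined by its value in $\Gamma$: occurrences of $t^{\pm1}$ separated only by trivial $g_i$ have the same sign, collecting them gives the normal form, and the expression is recovered from the normal form by writing each $t^{j}$ as $|j|$ equal factors.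

\emph{Pinches can be removed.} Consider a pinch, the two consecutive $t$-letters of opposite signs that form it, and the product $u$ of the $G$-letters between them. The eight cases are as follows.
\[
\begin{array}{c|c|c|c}
\text{subword}&\text{expanded}&\text{pinch iff}&\text{value}\\ \hline
t\,u\,t^{-1}&tut^{-1}&u=1&1\\
t^{-1}u\,t&t^{-1}ut&u=1&1\\
s^{-1}u\,s&z^{-1}t\,(xux^{-1})\,t^{-1}z&u=1&1\\
s\,u\,s^{-1}&x^{-1}t^{-1}(zuz^{-1})\,tx&u=1&1\\
t\,u\,s&t\,(ux^{-1})\,t^{-1}z&u=x&z\\
s^{-1}u\,t^{-1}&z^{-1}t\,(xu)\,t^{-1}&u=x^{-1}&z^{-1}\\
t^{-1}u\,s^{-1}&t^{-1}(uz^{-1})\,tx&u=z&x\\
s\,u\,t&x^{-1}t^{-1}(zu)\,t&u=z^{-1}&x^{-1}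
\end{array}
\]
In the first four cases we delete the subword. In the fifth and sixth it has weight at least $m+n+\ell_0(x)\ge\ell_0(z)$, and in the last two at least $m+n+\ell_0(z)\ge\ell_0(x)$, so we replace it by the $G$-letter equal to its value, or delete it if the value is $1$. The value of the word is unchanged, the weight does not increase, and the number of $t$-letters drops by two. Hence $\lambda$ is computed by words without pinches.

\emph{Words without pinches.} If the value is $g\in G$, uniqueness shows that there are no $t$-letters, so the weight is at least $\ell_0(g)$. If the value is $t$, there is exactly one $t$-letter, of sign $+$. Either it is $t$, and the weight is at least $m$; or it is $s^{-1}$, the word reads $u\cdot z^{-1}tx\cdot v$ with $u=z$, $v=x^{-1}$, and the weight is at least $n+\ell_0(z)+\ell_0(x)\ge m$. If the value is $s$, there is exactly one $t$-letter, of sign $-$. Either it is $s$, and the weight is at least $n$; or it is $t^{-1}$, the word reads $u\,t^{-1}v$ with $u=x^{-1}$, $v=z$, and the weight is at least $m+\ell_0(x)+\ell_0(z)\ge n$.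
\end{proof}

\subsection*{Independent lengths on two conjugates}
For (U) we use that $G$ and $tGt^{-1}$ generate their free product in $\Gamma$: an alternating product of non-trivial elements $g$ and $tg't^{-1}$, written out, is a non-empty normal form. So lengths on the two subgroups can be chosen independently.

\begin{lemma}\label{lem:conj}
Let $\ell_0,\mu\in L(G)$ and $N\ge1$. There is a length function $\lambda$ on $\Gamma$ such that $\lambda(g)=\ell_0(g)$ whenever $\ell_0(g)<N$, and $\lambda(tgt^{-1})=\mu(g)$ whenever $\mu(g)<N$.
\end{lemma}

\begin{proof}
Let $\lambda$ be the weighted word length with letters $g$ of weight $\ell_0(g)$ and $tgt^{-1}$ of weight $\mu(g)$ for $g\in G\setminus\{1\}$, and every $\gamma\in\Gamma\setminus\{1\}$ as a letter of weight $N$; the last kind makes the alphabet generate $\Gamma$. Then $\lambda(g)\le\ell_0(g)$ and $\lambda(tgt^{-1})\le\mu(g)$. A word of weight less than $N$ uses only the first two kinds of letters, so it is a word in the free product $G*tGt^{-1}$. If it represents $g\in G$, apply the homomorphism $G*tGt^{-1}\to G$ that is the identity on $G$ and kills $tGt^{-1}$: the letters of the first kind alone have product $g$, so the weight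 is at least $\ell_0(g)$. If it represents $tgt^{-1}$, apply the homomorphism that kills $G$ and sends $tg't^{-1}$ to $g'$: the weight is at least $\mu(g)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rich}]
There are countably many tuples $(x,z,m,n)$ and countably many conditions $q$, so it suffices to show that each instance of (Q) or (U) holds on an open dense set. If an instance holds for $\ell$, this is witnessed by finitely many values of $\ell$ (at $x,z$ if the quadrilateral inequality fails, and otherwise at $u,v$, or at the elements $yxy^{-1}$), so the set is open. For density, fix a condition $p$ and $\ell_0\in U_p$.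

\emph{(Q).} If $\ell_0(x),\ell_0(z),m,n$ violate the quadrilateral inequality, the instance holds for $\ell_0$. Otherwise take $\lambda$ from Lemma~\ref{lem:quad} and apply Lemma~\ref{lem:subst} with $Q=\operatorname{dom}p\cup\{t,s\}$. The resulting $\ell$ agrees with $\lambda$, hence with $p$, on $\operatorname{dom}p$, and $u=y$, $v=s(y)=x^{-1}y^{-1}z$ satisfy $z=uxv$, $\ell(u)=m$, $\ell(v)=n$.

\emph{(U).} Take $\mu\in U_q$ and $N\geq 1$ larger than all values of $p$ and $q$. Take $\lambda$ from Lemma~\ref{lem:conj} and apply Lemma~\ref{lem:subst} with $Q=\operatorname{dom}p\cup t(\operatorname{dom}q)t^{-1}$. The resulting $\ell$ lies in $U_p$, and $\ell(yxy^{-1})=\lambda(txt^{-1})=q(x)$ for $x\in\operatorname{dom}q$.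
\end{proof}

The proposition is applied in the following form.

\begin{corollary}\label{cor:transfer}
Let $G$ be a countable MIF group and $\sigma$ a sentence whose truth value in $G_\ell$ is the same for all rich $\ell$. If this value is ``true'', then $\sigma\in T(G)$ and $\neg\sigma\notin T(G)$; if it is ``false'', then $\neg\sigma\in T(G)$ and $\sigma\notin T(G)$.
\end{corollary}

\begin{proof}
One of the disjoint sets $\mathrm{Mod}(\sigma)$, $\mathrm{Mod}(\neg\sigma)$ contains the comeager set of rich functions, and two comeager sets intersect.
\end{proof}

\begin{remark}\label{rem:zeroone}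
Property (U) gives the zero--one law quoted in the introduction. The map $\ell\mapsto\ell^y$ is a homeomorphism of $L(G)$, and it preserves $\mathrm{Mod}(\sigma)$ for every sentence $\sigma$ without parameters, because $x\mapsto yxy^{-1}$ is an isomorphism $G_{\ell^y}\to G_\ell$. If $\mathrm{Mod}(\sigma)$ were neither meager nor comeager, then $\mathrm{Mod}(\sigma)$ would be comeager in some $U_p$ and $\mathrm{Mod}(\neg\sigma)$ in some $U_q$. Applying (U) to a rich element of $U_p$, we find $y$ such that the open set $V=U_p\cap\{\ell:\ell^y\in U_q\}$ is non-empty. Both $\mathrm{Mod}(\sigma)$ and $\mathrm{Mod}(\neg\sigma)$ are comeager in $V$, which is impossible.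
\end{remark}

\begin{remark}\label{rem:existential}
Let $\sigma=\exists\bar x\,\varphi(\bar x)$ with $\varphi$ quantifier-free, mentioning only $L_0,\dots,L_N$, applied to terms $\tau_1,\dots,\tau_s$. The set $\mathrm{Mod}(\sigma)$ is open, so by the zero--one law $\sigma\in T(G)$ if and only if $\mathrm{Mod}(\sigma)\ne\emptyset$. Truncating at $N+1$, this holds if and only if there are $\bar g$ and $(n_1,\dots,n_s)\in[0,N+1]^s$ such that $\tau_j(\bar g)\mapsto n_j$ is a condition that makes $\varphi(\bar g)$ true. By Lemma~\ref{lem:condition}, being a condition means that $\tau_j(\bar g)=1$ exactly when $n_j=0$, and that $\tau_j(\bar g)$ differs from each of the finitely many products of elements $\tau_i(\bar g)^{\pm1}$ with $n_i\ge1$ and total weight less than $n_j$. All this is one sentence of group theory. So existential sentences do not separate $T(G)$ from $T(H)$ when $G\equiv H$.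
\end{remark}

\section{Defining lengths and word lengths}\label{sec:wordlength}

From now on, we say that a formula in the signature $\{\cdot,L_0,L_1,\dots\}$ \emph{expresses} a relation if it defines that relation in $G_\ell$ for every countable MIF group $G$ and every rich $\ell\in L(G)$; the formula does not depend on $G$ or $\ell$. The identity and inversion are definable from multiplication and are used freely. In the proofs, $G$ and a rich $\ell$ are fixed.

\begin{lemma}\label{lem:order}
A rich length function maps $G$ onto $\mathbb N$. There are formulas $x\approx z$, $\mathrm{Le}(x,z)$ and $\mathrm{Add}(x,y,z)$ that express $\ell(x)=\ell(z)$, $\ell(x)\le\ell(z)$ and $\ell(x)+\ell(y)=\ell(z)$.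
\end{lemma}

\begin{proof}
For $m\ge1$ the numbers $0,0,m,m$ satisfy the quadrilateral inequality, so (Q) with $x=z=1$ gives $u$ with $\ell(u)=m$. Thus $\ell$ is onto.

\emph{Equality.} The numbers $\ell(x),\ell(z),1,1$ satisfy the quadrilateral inequality if and only if $|\ell(x)-\ell(z)|\le2$. By (Q) and the necessity of that inequality,
\[
L_1xL_1=\{z:|\ell(x)-\ell(z)|\le2\},
\]
and $z\in L_1xL_1$ is the formula $\exists u\,\exists v\,(L_1(u)\wedge L_1(v)\wedge z=uxv)$. Let $x\approx z$ be $\forall g\,(g\in L_1xL_1\leftrightarrow g\in L_1zL_1)$. It holds if $\ell(x)=\ell(z)$. If $\ell(x)<\ell(z)$, an element $g$ with $\ell(g)=\ell(z)+2$ lies in $L_1zL_1$ and not in $L_1xL_1$; the case $\ell(z)<\ell(x)$ is symmetric.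

\emph{Order and addition.} With $\approx$ available, the sphere through a given element is definable, and we look at products of two spheres. For all numbers $m,n$,
\begin{equation}\label{eq:spheres}
\{uv:\ell(u)=m,\ \ell(v)=n\}=\{g:|m-n|\le\ell(g)\le m+n\}.
\end{equation}
For $m,n\ge1$ this is (Q) with $x=1$, since $0,\ell(g),m,n$ satisfy the quadrilateral inequality exactly when $|m-n|\le\ell(g)\le m+n$. If $m=0$ or $n=0$, both sides are the sphere of radius $m+n$. For $m=n$ the set \eqref{eq:spheres} is the ball of radius $2m$, and as $\ell$ is onto, the ball of radius $2m$ lies in the ball of radius $2m'$ if and only if $m\le m'$. So we let $\mathrm{Le}(x,z)$ be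
\[
\forall g\,\big[\exists u\,\exists v\,(u\approx x\wedge v\approx x\wedge g=uv)\to\exists u\,\exists v\,(u\approx z\wedge v\approx z\wedge g=uv)\big].
\]
Again because $\ell$ is onto, the maximum of $\ell$ on the set \eqref{eq:spheres} is $m+n$, and we let $\mathrm{Add}(x,y,z)$ be
\[
\exists u\,\exists v\,(u\approx x\wedge v\approx y\wedge uv\approx z)\ \wedge\ \forall u\,\forall v\,\big(u\approx x\wedge v\approx y\to\mathrm{Le}(uv,z)\big).\qedhere
\]
\end{proof}

\begin{remark}
These formulas use only $L_1$. This is consistent with the truncation heuristic of the introduction because a rich $\ell$ is determined by $L_1$: by \eqref{eq:spheres}, an element of length $n\ge1$ is a product of an element of length $1$ and one of length $n-1$, so $\ell$ is the word length with respect to $L_1$.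
\end{remark}

We now write \eqref{eq:sup} as a formula. For $k\ge1$ and a $k$-tuple of variables $\bar a$, let $D_k(x,\bar a,h)$ be
\[
\forall y\,\Big[\bigwedge_{i=1}^k\big(L_0(ya_iy^{-1})\vee L_1(ya_iy^{-1})\big)\to\mathrm{Le}(yxy^{-1},h)\Big].
\]

\begin{lemma}\label{lem:D}
The formula $D_k(x,\bar a,h)$ expresses $|x|_{\bar a}\le\ell(h)$. The formula $\exists h\,D_k(x,\bar a,h)$ expresses $x\in\langle\bar a\rangle$.
\end{lemma}

\begin{proof}
The formula $D_k$ says that $\ell^y(x)\le\ell(h)$ for every $y$ with $\ell^y(a_i)\le1$ for all $i$. If $|x|_{\bar a}\le\ell(h)$, this holds by \eqref{eq:sup}. If $|x|_{\bar a}>\ell(h)$, then \eqref{eq:sup} gives $\mu\in L(G)$ with $\mu(a_i)\le1$ and $\mu(x)>\ell(h)$. By (U) for the restriction of $\mu$ to $\{a_1,\dots,a_k,x\}$, some $\ell^y$ has the same values there, and $D_k$ fails. The second statement follows because $\ell$ is onto.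
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\sigma_r$ be $\exists a_1\cdots\exists a_r\,\forall x\,\exists h\,D_r(x,\bar a,h)$. By Lemma~\ref{lem:D}, for rich $\ell$ we have $G_\ell\models\sigma_r$ if and only if some $r$-tuple generates $G$, that is, $G$ is generated by at most $r$ elements. Apply Corollary~\ref{cor:transfer}.
\end{proof}

Recall that an embedding $G\to H$ is \emph{elementary}, written $G\preceq H$ for an inclusion, if it preserves the truth of all first-order formulas with parameters from $G$; then $G\equiv H$. By the Tarski--Vaught chain theorem, the union of a chain $H_0\preceq H_1\preceq\cdots$ is an elementary extension of each $H_n$.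

\begin{proof}[Proof of Corollary~\ref{cor:free}]
By Sela \cite{Sela} and Kharlampovich--Myasnikov \cite{KM}, the standard embeddings $F_2\to F_3\to\cdots$ are elementary. The union of this chain is $F_\omega$, so all the groups $F_m$, $2\le m\le\omega$, are elementarily equivalent. They are MIF by Example~\ref{ex:free}. Let $m<n$. Then $\sigma_m\in T(F_m)$. The group $F_n$ maps onto $(\mathbb Z/2)^{m+1}$, so it is not generated by $m$ elements; hence $\neg\sigma_m\in T(F_n)$ and $\sigma_m\notin T(F_n)$.
\end{proof}

\section{Arithmetic and evaluation of words}\label{sec:arith}

For Theorems~\ref{thm:B}(2) and~\ref{thm:C}(1) we want $G_\ell$ to speak about arbitrary words in a tuple $\bar a$. This requires full arithmetic, to handle codes of words, and a formula that evaluates a coded word.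

By Lemma~\ref{lem:order}, $\ell$ identifies $G/{\approx}$ with $\mathbb N$. We therefore allow \emph{number variables}: a number variable $n$ is a group variable $h$ standing for $\ell(h)$, with equality, order and addition read as $\approx$, $\mathrm{Le}$, $\mathrm{Add}$. The relation $\ell(g)=n$ is $g\approx h$. By Lemma~\ref{lem:D} the relation $|x|_{\bar a}\le n$ is expressible, and so is $|x|_{\bar a}=n$, which says that $n$ is the least such number.

To define multiplication it is enough to quantify over finite sets of numbers. Property (U) supplies these: we lay out the numbers $1,\dots,n$ along the powers of an element $a$ and mark the chosen ones by the values of a conjugate $\ell^z$.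

\begin{lemma}\label{lem:mult}
There is a formula expressing multiplication of numbers.
\end{lemma}

\begin{proof}
For $a,z\in G$ let $S(a,z)=\{j\ge1:\exists x\,(|x|_a=j\wedge L_2(zxz^{-1}))\}$; the relation $j\in S(a,z)$ is expressible. We claim that for every $n\geq1$ and every $S\subseteq[1,n]$ there are $a,z$ with $S(a,z)\cap[1,n]=S$. Since $G$ is MIF, some $a$ has order greater than $2n$, possibly infinite. The elements $a^i$ with $|i|\le n$ are pairwise distinct, so $\{x:|x|_a=j\}=\{a^j,a^{-j}\}$ for $1\le j\le n$, and these sets are disjoint and miss $1$. Let $\mu$ be the flat length function with value $2$ at $a^{\pm j}$ for $j\in S$ and value $3$ at all other non-trivial elements. By (U) there is $z$ with $\ell^z=\mu$ on $\{a^{\pm j}:1\le j\le n\}$, and the claim follows.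

\emph{Divisibility.} For $d,m\ge1$, we have $d\mid m$ if and only if there are $a,z$ such that $S=S(a,z)$ contains $m$, and every $s\in S$ with $s\le m$ satisfies $s=d$ or ($s>d$ and $s-d\in S$). Indeed, if such $a,z$ exist, the sequence $m,m-d,m-2d,\dots$ stays in $S$ until it reaches $d$, and it must reach $d$ because it is strictly decreasing and positive. Conversely, if $d\mid m$, apply the claim to the set of multiples of $d$ in $[1,m]$.

\emph{Multiplication.} The least common multiple is defined from $\mid$ and $\le$. For $x\ge1$ the numbers $x$ and $x+1$ are coprime, so $x^2$ is the number $q$ with $q+x=\operatorname{lcm}(x,x+1)$; and $0^2=0$. Finally, $xy$ is the number $q$ with $(x+y)^2=x^2+y^2+q+q$.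
\end{proof}

So every arithmetical relation is expressible. We fix computable codings of finite sequences of numbers and of finite sets of pairs of numbers by numbers.

To evaluate the word $w_m$ at $\bar a$ we would like to quantify over the sequence of values of its initial subwords. We can only quantify over sequences of numbers, so we label the elements of a finite ball injectively by numbers. The natural label $\ell^z(x)$ cannot tell $x$ from $x^{-1}$, so we first translate the ball by an element $c$ that makes it disjoint from its inverse.

\begin{lemma}\label{lem:ev}
For each $k\geq1$ there is a formula $\mathrm{Ev}_k(\bar a,m,g)$ expressing $g=w_m(\bar a)$.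
\end{lemma}

\begin{proof}
Let $L$ be the length of $w_m$, a computable function of $m$, and let $B=\{x:|x|_{\bar a}\le L\}$, a finite set with expressible membership. For $c,z\in G$ put $e(x)=\ell(zxcz^{-1})$. The formula $\mathrm{Ev}_k(\bar a,m,g)$ says that $g\in B$ and that there are $c,z\in G$ and a number coding a sequence $(e_0,\dots,e_L)$ such that
\begin{enumerate}
\item[(a)] $e$ is injective on $B$;
\item[(b)] $e_0=e(1)$ and $e_L=e(g)$;
\item[(c)] for each $i<L$ and each of the $2k$ letters $X_q^\varepsilon$: if the $(i+1)$-st letter of $w_m$ is $X_q^\varepsilon$, then there is $x\in B$ with $e(x)=e_i$ and $e(xa_q^\varepsilon)=e_{i+1}$.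
\end{enumerate}
Let $g_i\in B$ be the value at $\bar a$ of the initial subword of $w_m$ of length $i$. Suppose that the formula holds. Then $e_0=e(g_0)$. If $e_i=e(g_i)$, the element $x$ in (c) equals $g_i$ by (a), so $e_{i+1}=e(g_{i+1})$. Hence $e(g)=e_L=e(g_L)$, and $g=g_L=w_m(\bar a)$ by (a).

Conversely, let $g=g_L$. If $c,z$ satisfy (a), then $e_i=e(g_i)$ satisfies (b) and (c), so it suffices to find such $c,z$. The elements $xt$ and $xtx't$ of $\Gamma$, for $x,x'\in B$, are non-trivial because their exponent sums in $t$ are $1$ and $2$. By Lemma~\ref{lem:avoid} there is $c$ with $xc\ne1$ and $xc\cdot x'c\ne1$ for all $x,x'\in B$; that is, $1\notin Bc$ and $Bc\cap(Bc)^{-1}=\emptyset$. Let $N=|B|$. Choose an injection $Bc\to[N,2N]$, extend it to $(Bc)^{-1}$ by symmetry and to all other non-trivial elements by $2N$. This is a flat length function $\mu$, and (U) gives $z$ with $\ell^z=\mu$ on $Bc$.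
\end{proof}

\section{The weak second-order theory}\label{sec:HF}

We prove Theorem~\ref{thm:B} by translating sentences in both directions.

\subsection*{From $W(G)$ to $T(G)$}
Membership in $T(G)$ is defined through the uncountable space $L(G)$, which $HF(G)$ does not contain. But conditions are elements of $HF(G)$, and ``comeager in $U_p$'' obeys a recursion that refers only to conditions. For a condition $p$ and a sentence $\sigma$ with parameters from $G$, write $p\Vdash\sigma$ if $\mathrm{Mod}(\sigma)$ is comeager in $U_p$. Since $U_\emptyset=L(G)$, we have $\sigma\in T(G)$ if and only if $\emptyset\Vdash\sigma$. We take formulas to be built from atomic ones by $\neg,\wedge,\forall$.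

\begin{lemma}\label{lem:forcing}
Let $G$ be a countable group and $p$ a condition.
\begin{enumerate}
\item[(a)] An equation is forced by $p$ if and only if it is true in $G$.
\item[(b)] $p\Vdash L_i(g)$ if and only if $q(g)=i$ for all conditions $q\supseteq p$ with $g\in\operatorname{dom}q$.
\item[(c)] $p\Vdash\sigma\wedge\tau$ if and only if $p\Vdash\sigma$ and $p\Vdash\tau$.
\item[(d)] $p\Vdash\forall x\,\sigma(x)$ if and only if $p\Vdash\sigma(g)$ for all $g\in G$.
\item[(e)] $p\Vdash\neg\sigma$ if and only if no condition $q\supseteq p$ satisfies $q\Vdash\sigma$.
\end{enumerate}
\end{lemma}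

\begin{proof}
(a) The set $\mathrm{Mod}$ is $L(G)$ or empty, and the empty set is not comeager in $U_p$.

(b) If the right side holds and $\ell\in U_p$, apply it to $q=\ell|_{\operatorname{dom}p\cup\{g\}}$ to get $\ell(g)=i$. If some $q\supseteq p$ has $q(g)\ne i$, then $\mathrm{Mod}(L_i(g))$ misses the non-empty open set $U_q\subseteq U_p$, so it is not dense in $U_p$.

(c), (d) A countable intersection of sets is comeager if and only if each of them is.

(e) Here $p\Vdash\neg\sigma$ means that $\mathrm{Mod}(\sigma)$ is meager in $U_p$. If $q\supseteq p$ and $q\Vdash\sigma$, then $\mathrm{Mod}(\sigma)$ is comeager in $U_q\subseteq U_p$, hence not meager in $U_p$. If the Borel set $\mathrm{Mod}(\sigma)$ is not meager in $U_p$, it is comeager in a non-empty open $O\subseteq U_p$. Pick $\ell\in O$ and a finite $A\supseteq\operatorname{dom}p$ with $U_{\ell|_A}\subseteq O$; then $q=\ell|_A\supseteq p$ and $q\Vdash\sigma$.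
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
The following are defined in $HF(G)$ by formulas that do not depend on $G$. Ordered pairs and finite functions are defined as usual in set theory. Numbers are represented by von Neumann ordinals: $x$ is a number if it is a transitive set, all its members are sets, and $\in$ orders it linearly; then $m<n$ is $m\in n$ and $n+1=n\cup\{n\}$. A finite recursion is defined by asserting that the finite sequence of its intermediate values exists. In this way $m+n=s$ holds if there is a function $f$ on $\{0,\dots,n\}$ with $f(0)=m$, $f(i+1)=f(i)+1$, $f(n)=s$; the sum of a finite sequence of numbers and the product of a finite sequence of group elements are defined through the sequences of partial sums and partial products. The criterion of Lemma~\ref{lem:condition} quantifies only over finite sequences of pairs $(b_i,\varepsilon_i)$, so ``$p$ is a condition'' is defined by such a formula as well.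

By induction on $\sigma(\bar x)$, the clauses of Lemma~\ref{lem:forcing} yield a formula of $HF$, independent of $G$, that defines the relation $p\Vdash\sigma(\bar g)$ between $p$ and $\bar g$; the value of a term at $\bar g$ is defined from the graph of multiplication. Putting $p=\emptyset$, we obtain for each sentence $\sigma$ a sentence $\sigma^\#$ with $\sigma\in T(G)\iff\sigma^\#\in W(G)$ for all $G$. Hence $W(G)=W(H)$ implies $T(G)=T(H)$.
\end{proof}

This argument did not use that the groups are MIF.

\subsection*{From $T(G)$ to $W(G)$}
Now we must name every element of $HF(G)$ by a tuple of fixed length in $G_\ell$. A number can record the shape of a hereditarily finite set, but the group elements that occur in it have to be named too, and there may be arbitrarily many. If they all lie in $\langle\bar a\rangle$ for a $k$-tuple $\bar a$, they are named by numbers of words. This is the only use of local $k$-generation.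

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
By part (1) it remains to show that $T(G)=T(H)$ implies $W(G)=W(H)$. For each $r$, the sentence $\forall x_1\cdots\forall x_r\,\exists\bar a\,\bigwedge_{j=1}^r\exists h\,D_k(x_j,\bar a,h)$, with $\bar a$ a $k$-tuple, holds for rich $\ell$ exactly when any $r$ elements lie in a subgroup generated by at most $k$ elements. By Corollary~\ref{cor:transfer} these sentences lie in $T(G)=T(H)$, and $H$ is locally $k$-generated as well. So it suffices to translate each sentence $\Phi$ about $HF$ into a sentence $\Phi^*$, depending only on $\Phi$ and $k$, such that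
\begin{equation}\label{eq:translate}
HF(K)\models\Phi\iff K_\ell\models\Phi^*
\end{equation}
for every locally $k$-generated countable MIF group $K$ and every rich $\ell\in L(K)$. Indeed, Corollary~\ref{cor:transfer} then gives $\Phi\in W(K)\iff\Phi^*\in T(K)$ for $K=G$ and for $K=H$.

\emph{Codes.} For a number $j$ let $\mathrm{Bit}(j)$ be the finite set with $j=\sum_{i\in\mathrm{Bit}(j)}2^i$; its elements are smaller than $j$. For $\bar a\in K^k$ define $\tau_{\bar a}\colon\mathbb N\to HF(K)$ recursively by
\[
\tau_{\bar a}(2i)=w_i(\bar a),\qquad\tau_{\bar a}(2j+1)=\{\tau_{\bar a}(i):i\in\mathrm{Bit}(j)\}.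
\]
A \emph{code} is a pair $(\bar a,n)$, and it names $\tau_{\bar a}(n)$. Every $s\in HF(K)$ has a code. Finitely many urelements occur in $s$, so they lie in some $\langle\bar a\rangle$. By induction on the levels $V_n$, every element of $HF(K)$ built from urelements in $\langle\bar a\rangle$ is a value of $\tau_{\bar a}$: a urelement is some $w_i(\bar a)$, and a set with distinct members $\tau_{\bar a}(i_1),\dots,\tau_{\bar a}(i_p)$ is $\tau_{\bar a}(2j+1)$ with $j=\sum_\nu2^{i_\nu}$. It remains to express the relations of $HF(K)$ in terms of codes.

\emph{Urelements and multiplication.} The code $(\bar a,n)$ names a urelement if and only if $n$ is even. Codes $(\bar a,2i)$, $(\bar b,2i')$, $(\bar c,2i'')$ name a triple in the graph of multiplication if and only if $\exists g\,\exists g'\,[\mathrm{Ev}_k(\bar a,i,g)\wedge\mathrm{Ev}_k(\bar b,i',g')\wedge\mathrm{Ev}_k(\bar c,i'',gg')]$.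

\emph{Equality.} For $R\subseteq\mathbb N^2$ define a relation $E_R(n,n')$ by recursion: $E_R(2i,2i')$ holds if $(i,i')\in R$; $E_R(2j+1,2j'+1)$ holds if for each $i\in\mathrm{Bit}(j)$ there is $i'\in\mathrm{Bit}(j')$ with $E_R(i,i')$, and for each $i'\in\mathrm{Bit}(j')$ there is $i\in\mathrm{Bit}(j)$ with $E_R(i,i')$; and $E_R(n,n')$ fails if $n,n'$ have different parity. Let $R_{\bar a,\bar b}=\{(i,i'):w_i(\bar a)=w_{i'}(\bar b)\}$, which is expressed by $\exists g\,[\mathrm{Ev}_k(\bar a,i,g)\wedge\mathrm{Ev}_k(\bar b,i',g)]$. Since two sets are equal exactly when they have the same members, induction on $n+n'$ gives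
\[
\tau_{\bar a}(n)=\tau_{\bar b}(n')\iff E_{R_{\bar a,\bar b}}(n,n').
\]
The recursion for $E_R(n,n')$ consults $R$ only on $[0,M]^2$ with $M=\max(n,n')$. If $R(e)$ is the finite set of pairs coded by the number $e$, the relation $E_{R(e)}(n,n')$ is computable in $(n,n',e)$. So equality is expressed by: there is $e$ such that $R(e)$ and $R_{\bar a,\bar b}$ agree on $[0,M]^2$, and $E_{R(e)}(n,n')$ holds.

\emph{Membership.} We have $\tau_{\bar a}(n)\in\tau_{\bar b}(n')$ if and only if $n'=2j+1$ for some $j$ and $\tau_{\bar a}(n)=\tau_{\bar b}(i)$ for some $i\in\mathrm{Bit}(j)$.

Let $\Phi^*$ be obtained from $\Phi$ by replacing each variable by a code and each atomic formula by the formula just described. Since every element has a code, \eqref{eq:translate} follows by induction on formulas.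
\end{proof}

\section{Isomorphism type and elementarily equivalent groups}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
An isomorphism $G\to H$ induces a homeomorphism $L(H)\to L(G)$ that matches isomorphic structures, so $T(G)=T(H)$. Conversely, let $G$ be generated by a $k$-tuple, and let $\alpha(m)$ be an arithmetical formula defining the set $Z$ of all $m$ such that $w_m$ is trivial on that tuple; this is where the hypothesis on the word problem enters. By Lemmas~\ref{lem:D}, \ref{lem:mult} and~\ref{lem:ev}, for every countable MIF group $K$ and rich $\ell\in L(K)$, the sentence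
\[
\exists\bar a\,\Big[\forall x\,\exists h\,D_k(x,\bar a,h)\ \wedge\ \forall m\,\big(\alpha(m)\leftrightarrow\mathrm{Ev}_k(\bar a,m,1)\big)\Big]
\]
holds in $K_\ell$ if and only if $K$ is generated by a $k$-tuple $\bar a$ with $\{m:w_m(\bar a)=1\}=Z$. By Corollary~\ref{cor:transfer} it lies in $T(G)=T(H)$, and $H$ has such a tuple. Then $G$ and $H$ are quotients of the free group on $X_1,\dots,X_k$ by the same normal subgroup, so $G\cong H$. If $G$ has a recursive presentation on these generators, then $Z$ is recursively enumerable, since one can list all products of conjugates of relators and their inverses; so $Z$ is arithmetical.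
\end{proof}

For part (2) we use two standard facts. By compactness, a set of sentences has a model if each of its finite subsets does. By the downward L\"owenheim--Skolem theorem, a set of sentences in a countable signature that has a model has a countable one.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
By \eqref{eq:nf}, a group is MIF if and only if it satisfies the sentences
\[
\forall g_0\cdots\forall g_n\,\Big(\bigwedge_{0<i<n}g_i\ne1\ \to\ \exists y\ \ g_0y^{k_1}g_1\cdots y^{k_n}g_n\ne1\Big)
\]
for all $n\ge1$ and all non-zero integers $k_1,\dots,k_n$. So every group elementarily equivalent to $G$ is MIF.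

\emph{Finitely generated $G$.} An infinite countable group $K$ has a proper countable elementary extension: add to the set of all sentences with parameters true in $K$ the sentences $c\ne g$, $g\in K$, for a new constant $c$; each finite subset is satisfied in $K$. Iterating, we get a strictly increasing chain $G=H_0\preceq H_1\preceq\cdots$ of countable groups. Its union $H$ is countable and $G\preceq H$. A finite subset of $H$ lies in some proper subgroup $H_n$, so $H$ is not finitely generated. If $G$ is generated by $r$ elements, then $\sigma_r\in T(G)$ and $\neg\sigma_r\in T(H)$ by Theorem~\ref{thm:A}, so $T(G)\ne T(H)$.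

\emph{Torsion $G$.} As $G$ is MIF, the orders of its elements are unbounded. Hence every finite subset of the elementary theory of $G$ together with the sentences $c^n\ne1$, $n\ge1$, is satisfied in $G$, and some countable $H\equiv G$ has an element of infinite order. By Lemma~\ref{lem:D}, for rich $\ell$ the sentence
\[
\forall x\,\exists h\,\forall g\,\big[\exists h'\,D_1(g,x,h')\to D_1(g,x,h)\big]
\]
says that for every $x$ the function $|\cdot|_x$ is bounded on $\langle x\rangle$. Balls for $|\cdot|_x$ are finite, so this means that every $x$ has finite order. By Corollary~\ref{cor:transfer} the sentence lies in $T(G)$ and not in $T(H)$.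
\end{proof}

\begin{thebibliography}{9}

\bibitem{JOO}
A. Jarnevic, D. Osin, K. Oyakawa, \emph{Generic length functions on countable groups}, arXiv:2206.10712 (2022).

\bibitem{KM}
Kharlampovich and Myasnikov, \emph{Elementary theory of free non-abelian groups}, J. Algebra (2006).

\bibitem{Sela}
Sela, \emph{Diophantine geometry over groups VI}, GAFA (2006).

\end{thebibliography}
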